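\title{$\mathcal R$-bounded heat semigroup estimates do not imply bounded Riesz transforms for Schr\"odinger operators}

\begin{abstract}
Let $L=\Delta+V$ be a Schr\"odinger operator with a nonnegative potential on a complete non-compact Riemannian manifold, and let $\Gamma$ be the gradient or the multiplication by $\sqrt V$. If the Riesz transform $\Gamma L^{-1/2}$ is bounded on $L^p$, then the family $\{\sqrt t\,\Gamma e^{-tL}:t>0\}$ is $\mathcal R$-bounded on $L^p$. We show that the converse fails for every $p\in(2,\infty)$ and both choices of $\Gamma$, already on $\mathbb R^n$ with a locally bounded potential $V\ge1$. The potential is concentrated near sets of codimension $p$, where many dyadic scales contribute equally: the Riesz transform adds these contributions, while $\mathcal R$-boundedness only adds their squares. For $\Gamma=\sqrt V$ we also prove that the Riesz transform is always bounded for $p\le2$, and that $\mathcal R$-boundedness at $p_0>2$ implies its boundedness for all $p<p_0$.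
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $M$ be a connected, complete, non-compact Riemannian manifold with Riemannian measure $dx$, gradient $\nabla$ and nonnegative Laplace--Beltrami operator $\Delta$, and let $0\le V\in L^1_{\mathrm{loc}}(M)$. The Schr\"odinger operator $L=\Delta+V$ is the nonnegative self-adjoint operator on $L^2(M)$ associated with the closed form
\[
\mathfrak a(u,u)=\int_M|\nabla u|^2\,dx+\int_MV|u|^2\,dx,\qquad D(\mathfrak a)=\{u\in W^{1,2}(M):\sqrt V\,u\in L^2(M)\}.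
\]
The semigroup $(e^{-tL})_{t\ge0}$ is sub-Markovian: if $f\in L^2$ and $0\le f\le1$, then $0\le e^{-tL}f\le1$. In particular $|e^{-tL}f|\le e^{-tL}|f|$, and the restriction of $e^{-tL}$ to $L^2\cap L^p$ extends to a contraction semigroup on $L^p(M)$ for $1\le p<\infty$. For $f\in L^2$ and $t>0$ we have $e^{-tL}f\in D(L)\subset D(\mathfrak a)=D(L^{1/2})$.

Let $\Gamma$ be either $\nabla$ or the multiplication by $\sqrt V$. For a vector field $F$ we write $|F|$ for its pointwise Riemannian norm and $\|F\|_p$ for the $L^p$ norm of $|F|$. Let $(\mathfrak r_j)$ be independent Rademacher variables, that is, independent random signs taking the values $\pm1$ with probability $\frac12$. Fix $p\in(1,\infty)$ and consider two properties.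
\begin{itemize}
\item[(a)] \emph{The Riesz transform $\Gamma L^{-1/2}$ is bounded on $L^p$}: there is $C$ such that $\|\Gamma L^{-1/2}g\|_p\le C\|g\|_p$ for all $g\in\operatorname{ran}(L^{1/2})\cap L^p$.
\item[(b)] \emph{The family $\{\sqrt t\,\Gamma e^{-tL}:t>0\}$ is $\mathcal R$-bounded on $L^p$}: there is $C$ such that for all finite families $t_j>0$ and $f_j\in L^2\cap L^p$,
\[
\mathbb E\Big\|\sum_j\mathfrak r_j\sqrt{t_j}\,\Gamma e^{-t_jL}f_j\Big\|_p\le C\,\mathbb E\Big\|\sum_j\mathfrak r_jf_j\Big\|_p .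
\]
\end{itemize}
In (a), $L^{-1/2}$ is the inverse of $L^{1/2}$ on its range $\operatorname{ran}(L^{1/2})\subset L^2$. If $L^{1/2}u=0$, then $\mathfrak a(u,u)=0$, so $\nabla u=0$ and $\sqrt V\,u=0$. Hence $\Gamma L^{-1/2}g$ is unambiguous, and $L$ is injective as soon as $V$ does not vanish almost everywhere, because $u$ is constant on the connected manifold $M$.

Property (a) says that $L^{1/2}u$ controls $\Gamma u$ in $L^p$. Property (b) is a statement about the heat semigroup: with a single term it says that the operators $\sqrt t\,\Gamma e^{-tL}$ are bounded on $L^p$ uniformly in $t$, and with many terms it says that they remain bounded when different times act on different functions. It is known that (a) implies (b); the link is the factorization $\sqrt t\,\Gamma e^{-tL}=\Gamma L^{-1/2}\cdot(tL)^{1/2}e^{-tL}$, whose second factor involves $L$ alone. The question, which comes from Cometx and Ouhabaz \cite{CO}, is whether the converse is true: \emph{does \textup{(b)} imply \textup{(a)} for every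 $M$, $V$, $p\in(1,\infty)$ and $\Gamma\in\{\nabla,\sqrt V\}$?}

There are reasons to expect a positive answer. For $p=2$ property (a) always holds, since
\begin{equation}\label{eq:L2}
\|\Gamma u\|_2^2\le\mathfrak a(u,u)=\|L^{1/2}u\|_2^2 .
\end{equation}
For $V=1$ and $\Gamma=\sqrt V$ it holds for every $p$, since $(\Delta+1)^{-1/2}=\pi^{-1/2}\int_0^\infty t^{-1/2}e^{-t}e^{-t\Delta}\,dt$ is an average of contractions. In general, the identities $\lambda^{-1/2}=\pi^{-1/2}\int_0^\infty t^{1/2}e^{-t\lambda}\frac{dt}t=c\int_0^\infty t^{1/2}e^{-t\lambda}\,t\lambda e^{-t\lambda}\frac{dt}t$, with a numerical constant $c$, give formally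
\begin{equation}\label{eq:formal}
\Gamma L^{-1/2}f=\pi^{-1/2}\int_0^\infty\sqrt t\,\Gamma e^{-tL}f\,\frac{dt}t=c\int_0^\infty\sqrt t\,\Gamma e^{-tL}\big[tLe^{-tL}f\big]\frac{dt}t .
\end{equation}
So the Riesz transform is built from the very operators that appear in (b). Uniform boundedness cannot be integrated against the infinite measure $dt/t$, but (b) gives more: the $L^2(dt/t)$ norm of the inputs $tLe^{-tL}f$ is bounded in $L^p$, and (b) transfers this bound to the outputs (Lemma~\ref{lem:h} below carries this out). What remains is to pass from the $L^2(dt/t)$ norm of the outputs to their integral. This needs some orthogonality between the outputs at different times, and neither $\nabla$ nor $\sqrt V$ is a function of $L$, so nothing guarantees it.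

\subsection{Results}

The answer to the question is negative.

\begin{theorem}\label{thm:counter}
Let $p\in(2,\infty)$ and let $n\ge p$ be an integer. There is $V\in L^\infty_{\mathrm{loc}}(\mathbb R^n)$ with $V\ge1$ such that on $M=\mathbb R^n$, for both $\Gamma=\nabla$ and $\Gamma=\sqrt V$, property \textup{(b)} holds on $L^p$ and property \textup{(a)} fails on $L^p$.
\end{theorem}

The second result is not needed for the answer. It shows how little room there is for a counterexample when $\Gamma=\sqrt V$.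

\begin{theorem}\label{thm:positive}
Let $M$ and $V$ be as above and let $\Gamma=\sqrt V$.
\begin{itemize}
\item[(i)] Property \textup{(a)}, and hence also \textup{(b)}, holds for every $p\in(1,2]$.
\item[(ii)] If \textup{(b)} holds on $L^{p_0}$ for some $p_0>2$, then \textup{(a)} holds on $L^p$ for every $p\in(1,p_0)$.
\end{itemize}
\end{theorem}

Thus for $\Gamma=\sqrt V$ and a fixed $p$, the implication (b)$\Rightarrow$(a) is true for all $M$ and $V$ if and only if $p\le2$, and for $p>2$ it fails only at the endpoint: (b) on $L^p$ gives (a) on every $L^r$ with $1<r<p$. For $\Gamma=\nabla$ the implication fails for every $p>2$ and holds for $p=2$ by \eqref{eq:L2}; the case $\Gamma=\nabla$, $p<2$ is not settled here.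

Section~\ref{sec:model} shows the mechanism of Theorem~\ref{thm:counter} on a single spike, Sections~\ref{sec:potential}--\ref{sec:fail} contain its proof, and Section~\ref{sec:positive} proves Theorem~\ref{thm:positive}. We write $r'=r/(r-1)$ for the conjugate exponent and $|E|$ for the measure of a set $E$. The letters $C,c$ denote positive constants that may change from line to line; in Sections~\ref{sec:potential}--\ref{sec:fail} they depend only on $n$ and $p$.

\section{Square functions and symmetric contraction semigroups}\label{sec:prelim}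

On $L^p$ spaces, Rademacher averages are square functions, and we shall use (b) only in that form.

\begin{lemma}\label{lem:SF}
For finitely many functions or vector fields $F_j\in L^p$, the quantities $\mathbb E\|\sum_j\mathfrak r_jF_j\|_p$ and $\|(\sum_j|F_j|^2)^{1/2}\|_p$ are comparable, with constants depending only on $p$. Hence \textup{(b)} is equivalent to
\begin{equation}\label{eq:SF}
\Big\|\Big(\sum_jt_j|\Gamma e^{-t_jL}f_j|^2\Big)^{1/2}\Big\|_p\le C\,\Big\|\Big(\sum_j|f_j|^2\Big)^{1/2}\Big\|_p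
\end{equation}
for all finite families $t_j>0$ and $f_j\in L^2\cap L^p$.
\end{lemma}

\begin{proof}
Kahane's inequality states that in any Banach space the moments $(\mathbb E\|\sum_j\mathfrak r_j\xi_j\|^r)^{1/r}$, $1\le r<\infty$, are comparable with constants that depend only on the exponents. Applied in $L^p$, it compares $\mathbb E\|\sum_j\mathfrak r_jF_j\|_p$ with $(\mathbb E\|\sum_j\mathfrak r_jF_j\|_p^p)^{1/p}=(\int\mathbb E|\sum_j\mathfrak r_jF_j(x)|^p\,dx)^{1/p}$. Applied in the Hilbert space $T_xM$ (or in the scalars), where it is Khintchine's inequality, it compares $\mathbb E|\sum_j\mathfrak r_jF_j(x)|^p$ with $(\mathbb E|\sum_j\mathfrak r_jF_j(x)|^2)^{p/2}=(\sum_j|F_j(x)|^2)^{p/2}$.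
\end{proof}

From the spectral theorem and $\sup_{\lambda\ge0}\lambda e^{-2t\lambda}=(2et)^{-1}$ we have
\begin{equation}\label{eq:half}
\|L^{1/2}e^{-tL}f\|_2\le(2et)^{-1/2}\|f\|_2 .
\end{equation}
The operators $e^{-tL}$ are self-adjoint on $L^2$ and satisfy $\|e^{-tL}f\|_r\le\|f\|_r$ for $f\in L^2\cap L^r$ and $1\le r\le\infty$; that is, they form a symmetric contraction semigroup. For such semigroups and $1<r<\infty$ we use three theorems, the last two only in Section~\ref{sec:positive}.
\begin{itemize}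
\item[(S1)] \emph{Analyticity} \cite[Ch.~III]{Stein}: $\|tLe^{-tL}f\|_r\le C_r\|f\|_r$ for $t>0$ and $f\in L^2\cap L^r$.
\item[(S2)] \emph{Maximal theorem} \cite[Ch.~III]{Stein}: $\|\sup_{t\in\mathbb Q,\,t>0}|e^{-tL}f|\,\|_r\le C_r\|f\|_r$ for $f\in L^2\cap L^r$.
\item[(S3)] \emph{Holomorphic functional calculus} \cite{Cowling}: let $L$ be injective. There are $\theta<\pi/2$ and $C$ such that $\|\mathsf m(L)f\|_r\le C\sup_{|\arg z|<\theta}|\mathsf m(z)|\,\|f\|_r$ for all $f\in L^2\cap L^r$ and all bounded holomorphic functions $\mathsf m$ on the sector $\{|\arg z|<\theta\}$.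
\end{itemize}

Finally, we often compare an $L^2$-valued integral with a pointwise one. Let $s\mapsto F(s)$ be a continuous $L^2$-valued map on an open interval with $\int\|F(s)\|_2\,ds<\infty$, and let $H(s,x)\ge0$ be jointly measurable. If $|F(s)|\le H(s,\cdot)$ almost everywhere for each $s$, then $|\int F(s)\,ds|\le\int H(s,\cdot)\,ds$ almost everywhere: pair $\int F(s)\,ds$ with $\varphi\,\nu$, where $0\le\varphi\in L^2$ is arbitrary and $\nu$ is the direction of $\int F(s)\,ds$, and use Tonelli's theorem. Pairing with $\varphi$ alone shows that lower bounds $F(s)\ge H(s,\cdot)$ integrate in the same way. A continuous $L^2$-valued map also has a jointly measurable version $F(s,x)$, unique up to null sets of the product, because $L^2(I;L^2(M))=L^2(I\times M)$ for compact intervals $I$.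

\section{The mechanism: a spike at a point}\label{sec:model}

This section explains the choices made in the construction. The reductions marked $\approx$ are heuristic, and the proof does not rely on them.

Let $n=p\ge3$, $\varepsilon=2^{-k}$, $0<b\le1$, and $L=\Delta+1+W$ on $\mathbb R^n$ with $W=b\,\varepsilon^{-2}\mathbf 1_{B(0,\varepsilon)}$. The height $\varepsilon^{-2}$ is the one that scales like $\Delta$: the Newtonian potential $\int|y|^{2-n}W(y)\,dy$ is a constant times $b$, whatever $\varepsilon$ is. For small $b$ the spike is therefore a small perturbation, and at distances of order at most $1$ we may treat the kernel of $L^{-1/2}$ as $c|x-y|^{1-n}$ and bound the kernel of $te^{-tL}$ by $C|x-y|^{2-n}$, uniformly in $t$, as in the free case. Test on functions supported in $\mathcal A=\{2\varepsilon\le|y|<2\}$, a union of $k$ dyadic annuli $\mathcal A_1,\dots,\mathcal A_k$. For $x\in B(0,\varepsilon)$ and $y\in\mathcal A$ the distance $|x-y|$ is comparable with $|y|$, and $\|\sqrt W\|_p=\sqrt b\,|B(0,1)|^{1/p}$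 because $n=p$. So for $f\ge0$, and for $g=\sum_j|f_j|^2$,
\[
\|\sqrt W\,L^{-1/2}f\|_p\approx\sqrt b\int_{\mathcal A}|y|^{1-n}f\,dy,\qquad
\Big\|\Big(\sum_jt_jW|e^{-t_jL}f_j|^2\Big)^{1/2}\Big\|_p\lesssim\sqrt b\,\Big(\int_{\mathcal A}|y|^{2-n}g\,dy\Big)^{1/2},
\]
where the second bound uses $|e^{-tL}f_j|^2\le e^{-tL}|f_j|^2$. Both right-hand sides can be maximized exactly. Put $\ell=\int_{\mathcal A}|y|^{-n}dy$, a constant times $k$. Since $(n-1)n'=n$ and $(n-2)(n/2)'=n$, H\"older's inequality gives
\[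
\int_{\mathcal A}|y|^{1-n}f\,dy\le\ell^{\,1-1/n}\|f\|_n,\qquad\int_{\mathcal A}|y|^{2-n}g\,dy\le\ell^{\,1-2/n}\|g\|_{n/2},
\]
with equality for $f=|y|^{-1}\mathbf 1_{\mathcal A}$ and $g=|y|^{-2}\mathbf 1_{\mathcal A}$. The norm in (a) is thus about $\sqrt b\,k^{1-1/p}$, and the constant in \eqref{eq:SF} is at most about $\sqrt b\,k^{1/2-1/p}$. The source of the gap $k^{1/2}$ is visible on $f=\sum_ia_i|y|^{-1}\mathbf 1_{\mathcal A_i}$ and $g=f^2$: there $\|f\|_p$ is a multiple of $\|a\|_{\ell^p}$, the first integral is a multiple of $\sum_ia_i$, and the square root of the second is a multiple of $(\sum_ia_i^2)^{1/2}$. The choice $b=k^{-(1-2/p)}$ keeps \eqref{eq:SF} bounded and leaves $k^{1/2}$ for the Riesz transform. For $n=p=3$ the two norms are $\sqrt b\,k^{2/3}$ and $\sqrt b\,k^{1/6}$, and $b=k^{-1/3}$.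

The gradient feels the spike through the equation. The function $u=L^{-1/2}f$ solves $\Delta u+u+Wu=L^{1/2}f$, and $u\approx\sum_ia_i$ on $B(0,\varepsilon)$. If the right-hand side is negligible near the origin, the mass $\int Wu\approx b\,\varepsilon^{n-2}\sum_ia_i$ must be balanced by the flux of $\nabla u$ through spheres of area about $\varepsilon^{n-1}$. Then $|\nabla u|\gtrsim b\,\varepsilon^{-1}\sum_ia_i$ on a set of measure about $\varepsilon^n$, and $\|\nabla u\|_p\gtrsim b\sum_ia_i$. This gives the norm $b\,k^{1-1/p}=k^{1/p}$, which is smaller than $k^{1/2}$ but still unbounded.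

The relation $n=p$ is essential for a point. If $p<n$, then $\|\,|y|^{1-n}\|_{L^{p'}(\mathcal A)}$ and $\|\,|y|^{2-n}\|_{L^{(p/2)'}(\mathcal A)}^{1/2}$ are both comparable with $\varepsilon^{1-n/p}$, and if $p>n$ both are comparable with $1$: one scale dominates a geometric series, and the gap disappears. What matters is that the $\rho$-neighborhood of the origin has measure $\rho^p$, so that $|y|^{-1}$ has the same $L^p$ norm on each dyadic layer. For general $p$ and $n\ge p$ we replace the point by a compact set $S$ of dimension $n-p$, and $|y|$ by $\operatorname{dist}(y,S)$. To make the norm infinite for one operator, we place spikes with $k=1,2,\dots$ far from one another; the constant $1$ in the potential produces a factor $e^{-t}$ that keeps their interaction bounded.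

\section{The potential}\label{sec:potential}

From now on until Section~\ref{sec:fail}, $p>2$ and $n\ge p$ are fixed, so $n\ge3$, and $d=n-p\ge0$. We write $\gamma_t(x)=(4\pi t)^{-n/2}e^{-|x|^2/4t}$, so that $e^{-t\Delta}f=\gamma_t*f$.

\subsection{Sets of codimension $p$}

For $S\subset\mathbb R^n$ let $S_\rho=\{x:\operatorname{dist}(x,S)<\rho\}$.

\begin{lemma}\label{lem:S}
There are a compact set $S\subset\overline{B(0,1/2)}$ and a constant $A$ such that
\begin{equation}\label{eq:S}
|S_\rho\cap B(z,r)|\le A\rho^pr^d\quad(z\in\mathbb R^n,\ 0<\rho\le r),\qquad|S_\rho|\ge A^{-1}\rho^p\quad(0<\rho\le1).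
\end{equation}
\end{lemma}

If $p$ is an integer, a closed disk of radius $\frac12$ in a $d$-dimensional subspace has these properties: $S_\rho\cap B(z,r)$ lies in the product of a ball of radius $r$ in $\mathbb R^d$ and a ball of radius $\rho$ in $\mathbb R^p$, and $S_\rho$ contains the product of $S$ and a ball of radius $\rho$ in $\mathbb R^p$. A Cantor set covers all values of $p$.

\begin{proof}
If $n=p$, take $S=\{0\}$. Let $n>p$ and $\lambda=2^{-n/d}$, which lies in $(0,\frac12)$ because $d<n$. Start from $[0,1]$ and at each step replace every interval of length $\lambda^j$ by its two closed end intervals of length $\lambda^{j+1}$. Let $\mathcal C$ be the resulting Cantor set and $S=\mathcal C^n$. For each $j$, the set $S$ is covered by $2^{nj}=\lambda^{-jd}$ disjoint \emph{level-$j$ cubes} of side $\lambda^j$, and a level-$i$ cube contains $(\lambda^i/\lambda^j)^d$ level-$j$ cubes when $i\le j$.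

Let first $\rho\le1$ and choose $j\ge0$ with $\lambda^{j+1}<\rho\le\lambda^j$. The $\rho$-neighborhood of a level-$j$ cube has measure at most $(\lambda^j+2\rho)^n\le C\rho^n$. If $r>1$, then $|S_\rho|\le C\lambda^{-jd}\rho^n\le C\rho^{n-d}\le C\rho^pr^d$. If $r\le1$, choose $i\ge0$ with $\lambda^{i+1}<r\le\lambda^i$; then $i\le j$ because $\lambda^{j+1}<\rho\le r\le\lambda^i$. A point of $S_\rho\cap B(z,r)$ is within $\rho$ of a point of $S\cap B(z,2r)$. The level-$i$ cubes that meet $B(z,2r)$ are disjoint, have volume $\lambda^{in}$ and lie in $B(z,(2+\sqrt n)\lambda^i)$, so there are at most $C$ of them. Each contains $(\lambda^i/\lambda^j)^d\le(r/\lambda\rho)^d$ level-$j$ cubes. Hence $|S_\rho\cap B(z,r)|\le C(r/\rho)^d\rho^n=C\rho^pr^d$. For $\rho>1$ we have $S_\rho\subset B(0,\sqrt n+\rho)$, so $|S_\rho|\le C\rho^n\le C\rho^pr^d$.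

For the lower bound, let $\rho\le1$ and $j$ be as above. The corners of the level-$j$ cubes with smallest coordinates belong to $S$ and are at mutual distance at least $\lambda^j\ge\rho$. The balls of radius $\rho/2$ about them are disjoint and contained in $S_\rho$, so $|S_\rho|\ge c\lambda^{-jd}\rho^n\ge c(\lambda/\rho)^d\rho^n=c\rho^p$.

Finally replace $S$ by $aS$ with $a=1/(2\sqrt n)$, which lies in $\overline{B(0,1/2)}$. The first inequality in \eqref{eq:S} is unchanged, since both sides scale with exponent $p+d=n$. The second holds for $\rho\le a$ by scaling, and for $a<\rho\le1$ because $|(aS)_\rho|\ge|(aS)_a|\ge ca^p\ge ca^p\rho^p$.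
\end{proof}

The upper bound in \eqref{eq:S} enters the estimates through three integrals.

\begin{lemma}\label{lem:three}
For all $z\in\mathbb R^n$ and $\rho,r,\sigma>0$,
\begin{align}
\gamma_\sigma*\mathbf 1_{S_\rho}(z)&\le C\min\big(1,(\rho^2/\sigma)^{p/2}\big),\label{eq:heatS}\\
\int_{S_\rho\setminus B(z,r)}|x-z|^{2-n}\,dx&\le C\rho^pr^{2-p}\qquad\text{if }\rho\le r,\label{eq:newtonS}\\
\int_{B(z,r)}\operatorname{dist}(y,S)^{-2}\,dy&\le Cr^{n-2}.\label{eq:distS}
\end{align}
\end{lemma}

\begin{proof}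
The left side of \eqref{eq:heatS} is at most $\int\gamma_\sigma=1$, which suffices if $\sqrt\sigma<\rho$. If $\sqrt\sigma\ge\rho$, split $\mathbb R^n$ into $B(z,\sqrt\sigma)$ and the shells $2^{i-1}\sqrt\sigma\le|y-z|<2^i\sqrt\sigma$, $i\ge1$. On the $i$-th shell $\gamma_\sigma(z-y)\le C\sigma^{-n/2}e^{-4^{i-1}/4}$, and $S_\rho$ occupies measure at most $A\rho^p2^{id}\sigma^{d/2}$. The total is at most $C\rho^p\sigma^{(d-n)/2}(1+\sum_{i\ge1}2^{id}e^{-4^{i-1}/4})\le C(\rho^2/\sigma)^{p/2}$.

For \eqref{eq:newtonS}, the shell $2^ir\le|x-z|<2^{i+1}r$, $i\ge0$, contributes at most $(2^ir)^{2-n}A\rho^p(2^{i+1}r)^d=C\rho^p(2^ir)^{2-p}$, and the sum over $i$ converges because $p>2$.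

For \eqref{eq:distS}, the part where $\operatorname{dist}(y,S)\ge r$ contributes at most $r^{-2}|B(z,r)|$. The set $S$ is null, by \eqref{eq:S} with $\rho\to0$. The layer $2^{-i-1}r\le\operatorname{dist}(y,S)<2^{-i}r$, $i\ge0$, contributes at most $(2^{-i-1}r)^{-2}A(2^{-i}r)^pr^d=4A\,r^{n-2}2^{-i(p-2)}$, and again the sum converges because $p>2$.
\end{proof}

\subsection{Definition of $V$}

Let $e_1$ be the first basis vector, and for $k\ge1$ put
\[
\varepsilon_k=2^{-k},\qquad b_k=k^{-(1-2/p)},\qquad x_k=4ke_1,\qquad E_k=x_k+S_{\varepsilon_k},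
\]
\[
W_k=b_k\varepsilon_k^{-2}\mathbf 1_{E_k},\qquad W=\sum_{k\ge1}W_k,\qquad V=1+W,\qquad L=\Delta+V .
\]
We call $W_k$ the $k$-th block. We have $E_k\subset B(x_k,1)$, the balls $B(x_k,2)$ are disjoint, $V$ is locally bounded, $b_k\le1$, and $b_k\to0$ because $p>2$. By \eqref{eq:S} with $r=1$,
\begin{equation}\label{eq:Ek}
A^{-1}\varepsilon_k^p\le|E_k|\le A\varepsilon_k^p .
\end{equation}
The role of $|y|$ in Section~\ref{sec:model} is played by the truncated distance
\[
\delta_k(y)=\max\big(\operatorname{dist}(y,x_k+S),\varepsilon_k\big).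
\]

A point $x$ lies within distance $2$ of at most one center $x_l$. The next lemma treats that block, which is large but brief for the heat flow, and the remaining blocks, which together act like a bounded potential.

\begin{lemma}\label{lem:NF}
\begin{itemize}
\item[(N)] For every $l$, the functions $s\mapsto\|\gamma_s*W_l\|_\infty$ and $s\mapsto\|\gamma_s*\sqrt{W_l}\|_\infty$ are nonincreasing, and
\[
\int_0^\infty\|\gamma_s*W_l\|_\infty\,ds\le Cb_l,\qquad\int_0^\infty s^{-1/2}\|\gamma_s*\sqrt{W_l}\|_\infty\,ds\le C .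
\]
\item[(F)] For all $x\in\mathbb R^n$ and $s>0$, $\ \sum_{l:\,|x-x_l|\ge2}\gamma_s*\big(W_l+\sqrt{W_l}\big)(x)\le C$.
\end{itemize}
\end{lemma}

\begin{proof}
Monotonicity follows from $\gamma_{s+s'}=\gamma_{s'}*\gamma_s$ and $\int\gamma_{s'}=1$. By \eqref{eq:heatS} the two integrals in (N) are at most
\[
Cb_l\varepsilon_l^{-2}\int_0^\infty\min\big(1,(\varepsilon_l^2/s)^{p/2}\big)ds\quad\text{and}\quad C\varepsilon_l^{-1}\int_0^\infty s^{-1/2}\min\big(1,(\varepsilon_l^2/s)^{p/2}\big)ds .
\]
The substitution $s=\varepsilon_l^2s'$ removes $\varepsilon_l$ from both, and the remaining integrals converge because $p>2$.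

For (F), \eqref{eq:Ek} gives $\|W_l+\sqrt{W_l}\|_1\le A(\varepsilon_l^{p-2}+\varepsilon_l^{p-1})\le C$. Let $|x-x_l|\ge2$. For $z\in B(x_l,1)$ we have $|x-z|\ge\frac12|x-x_l|$, so the $l$-th term is at most $Cs^{-n/2}e^{-|x-x_l|^2/16s}$. For $y\in B(x_l,1)$ we have $|x-y|\le\frac32|x-x_l|$, so this is at most $Cs^{-n/2}\int_{B(x_l,1)}e^{-|x-y|^2/36s}dy$. The balls are disjoint, and $s^{-n/2}\int_{\mathbb R^n}e^{-|y|^2/36s}dy$ does not depend on $s$.
\end{proof}

\begin{remark}
The first integral in (N) is where $p>2$ is structural. For $p\le2$ the quantity $\varepsilon^{-2}\int_0^1\min(1,(\varepsilon^2/s)^{p/2})\,ds$ is unbounded as $\varepsilon\to0$, and the argument that the block perturbs the heat flow by $O(b_l)$ breaks down. By Theorem~\ref{thm:positive}(i), no choice of parameters can repair this for $\Gamma=\sqrt V$.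
\end{remark}

\section{Comparison with the free heat semigroup}\label{sec:duhamel}

We now justify the replacement of $e^{-tL}$ by the free semigroup. The first-order correction in Duhamel's formula has the kernel
\[
J_t(x,y)=\int_0^t\!\int_{\mathbb R^n}\gamma_s(x-z)W(z)\gamma_{t-s}(z-y)\,dz\,ds ,
\]
which is unchanged if $s$ and $t-s$ are exchanged in the integrand. We need to compare it with $\gamma_t(x-y)$ pointwise.

\begin{lemma}\label{lem:J}
There is $C_0$ such that for all $t>0$ and $x,y\in\mathbb R^n$,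
\begin{equation}\label{eq:J1}
J_t(x,y)\le C_0(1+t+|x-y|)\,\gamma_t(x-y),
\end{equation}
and for all $t>0$, $k\ge1$ and $x,y\in B(x_k,1)$,
\begin{equation}\label{eq:J2}
J_t(x,y)\le C_0(t+b_k)\,\gamma_t(x-y).
\end{equation}
\end{lemma}

\begin{proof}
Let $\sigma(s)=s(t-s)/t$ and $m_s=x+\frac st(y-x)$. Completing the square in $z$ gives $\frac{|x-z|^2}s+\frac{|z-y|^2}{t-s}=\frac{|x-y|^2}t+\frac{|z-m_s|^2}{\sigma(s)}$, and $s(t-s)=t\sigma(s)$. Therefore $\gamma_s(x-z)\gamma_{t-s}(z-y)=\gamma_t(x-y)\gamma_{\sigma(s)}(z-m_s)$ and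
\[
\frac{J_t(x,y)}{\gamma_t(x-y)}=\int_0^t\big(\gamma_{\sigma(s)}*W\big)(m_s)\,ds .
\]
The point $m_s$ runs along the segment $[x,y]$, so let $I=\{l:\operatorname{dist}(x_l,[x,y])<2\}$. The blocks with $l\notin I$ satisfy $|m_s-x_l|\ge2$ for all $s$ and contribute at most $Ct$ by (F). For $l\in I$, the bound $\sigma(s)\ge\frac12\min(s,t-s)$ and (N) give
\[
\int_0^t\|\gamma_{\sigma(s)}*W_l\|_\infty\,ds\le2\int_0^{t/2}\|\gamma_{s/2}*W_l\|_\infty\,ds\le Cb_l .
\]
So $J_t(x,y)/\gamma_t(x-y)\le C(t+\sum_{l\in I}b_l)$. The first coordinates $4l$, $l\in I$, lie in an interval of length at most $|x-y|+4$, so $I$ has at most $2+|x-y|$ elements; this gives \eqref{eq:J1}. If $x,y\in B(x_k,1)$, the segment lies in $B(x_k,1)$, at distance at least $3$ from the other centers, so $I=\{k\}$; this gives \eqref{eq:J2}.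
\end{proof}

Since $W$ is unbounded, we write Duhamel's formula for truncations and pass to the limit. Let $W^{(m)}=\sum_{l\le m}W_l$ and $L_m=\Delta+1+W^{(m)}$. The forms $\mathfrak a_m$ of $L_m$ have domain $W^{1,2}$ and increase with $m$; by monotone convergence $\sup_m\mathfrak a_m(u,u)$ is finite exactly when $u\in D(\mathfrak a)$, and then equals $\mathfrak a(u,u)$. The monotone convergence theorem for increasing closed forms \cite[VIII.3.13a]{Kato} states that in this situation $L_m\to L$ in the strong resolvent sense. Consequently $e^{-tL_m}f\to e^{-tL}f$ in $L^2$ for each $f\in L^2$ and $t>0$.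

\begin{lemma}\label{lem:duhamel}
Let $f\in L^2(\mathbb R^n)$ and $t>0$. Almost everywhere,
\begin{align}
|e^{-tL}f|&\le e^{-t}\gamma_t*|f|,\label{eq:upper}\\
|\nabla e^{-tL}f|&\le Ce^{-t}t^{-1/2}\gamma_{2t}*|f|+Ce^{-t}\int_0^t(t-s)^{-1/2}\gamma_{2(t-s)}*\big(W\,\gamma_s*|f|\big)\,ds .\label{eq:grad}
\end{align}
Moreover, there are $t_0\in(0,\frac12]$ and $k_0$ such that for $k\ge k_0$, $0<t\le t_0$ and $0\le f\in L^2$ supported in $B(x_k,1)$,
\begin{equation}\label{eq:lower}
e^{-tL}f\ge\frac1{2e}\,\gamma_t*f\quad\text{almost everywhere on }B(x_k,1).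
\end{equation}
\end{lemma}

\begin{proof}
Since $W^{(m)}$ is bounded, $L_m$ and $\Delta+1$ have the same domain. Differentiating $s\mapsto e^{-(t-s)(\Delta+1)}e^{-sL_m}f$ and integrating over $(0,t)$ gives, in $L^2$,
\begin{equation}\label{eq:duhamel}
e^{-tL_m}f=e^{-t}\gamma_t*f-\int_0^te^{-(t-s)}\gamma_{t-s}*\big(W^{(m)}e^{-sL_m}f\big)\,ds .
\end{equation}
Let $f\ge0$. The semigroup of $L_m$ is sub-Markovian like that of $L$, so the integrand is nonnegative and $0\le e^{-tL_m}f\le e^{-t}\gamma_t*f$. Inserting this bound, at time $s$, into the integrand and using $W^{(m)}\le W$, we obtain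
\[
e^{-tL_m}f(x)\ge e^{-t}\gamma_t*f(x)-e^{-t}\int J_t(x,y)f(y)\,dy .
\]
Choose $t_0=\min(\frac12,\frac1{4C_0})$ and $k_0$ with $C_0b_{k_0}\le\frac14$. Under the hypotheses of \eqref{eq:lower}, \eqref{eq:J2} gives $J_t(x,y)\le\frac12\gamma_t(x-y)$ for $x,y\in B(x_k,1)$, so $e^{-tL_m}f\ge\frac12e^{-t}\gamma_t*f$ on $B(x_k,1)$. Both bounds are independent of $m$ and pass to $L$ along a subsequence that converges almost everywhere. Together with $|e^{-tL}f|\le e^{-tL}|f|$ this proves \eqref{eq:upper} and \eqref{eq:lower}.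

Now let $f\in L^2$ be arbitrary. By \eqref{eq:half} for $\Delta$, the gradient of the integrand in \eqref{eq:duhamel} has $L^2$ norm at most $C_m(t-s)^{-1/2}\|f\|_2$, so the integral converges in $W^{1,2}$ and $\nabla$ may be taken under it. From $\gamma_\tau(z)=2^{n/2}e^{-|z|^2/8\tau}\gamma_{2\tau}(z)$ we get $|\nabla\gamma_\tau(z)|=\frac{|z|}{2\tau}\gamma_\tau(z)\le C\tau^{-1/2}\gamma_{2\tau}(z)$. With $|e^{-sL_m}f|\le e^{-s}\gamma_s*|f|$ this gives $|\nabla e^{-tL_m}f|\le G$, where $G$ is the right side of \eqref{eq:grad}. By \eqref{eq:L2} and \eqref{eq:half} for $L_m$, the gradients $\nabla e^{-tL_m}f$ are bounded in $L^2$ uniformly in $m$. They converge to $\nabla e^{-tL}f$ as distributions, hence weakly in $L^2$. The set $\{F\in L^2:|F|\le G\text{ a.e.}\}$ is convex and closed, hence weakly closed, and \eqref{eq:grad} follows.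
\end{proof}

\section{Property (b) holds}\label{sec:Rbound}

Let $q=p/2>1$. Throughout this section $t_j>0$ and $f_j\in L^2\cap L^p$ are finite families and $g=\sum_j|f_j|^2$, so that the right side of \eqref{eq:SF} is $C\|g\|_q^{1/2}$.

\subsection{The main estimate}

The times $t_j$ are arbitrary, so we remove them by a kernel that dominates all times at once. Let $K(z)=|z|^{2-n}e^{-|z|/2}$, which is integrable. The inequalities $t+\frac{|z|^2}{8t}\ge\frac{|z|}2$ and $t^{1-n/2}e^{-|z|^2/8t}\le C|z|^{2-n}$, the latter because $\theta^{n/2-1}e^{-\theta/8}$ is bounded for $\theta=|z|^2/t>0$, give $te^{-t}\gamma_t\le CK$ for all $t>0$. Since $(\gamma_t*|f|)^2\le\gamma_t*|f|^2$ by the Cauchy--Schwarz inequality,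
\begin{equation}\label{eq:K}
\sum_jt_je^{-t_j}\big(\gamma_{t_j}*|f_j|\big)^2\le C\,K*g .
\end{equation}
This reduces the square function to one positive operator on $L^q$. The following lemma is the rigorous form of the second H\"older inequality of Section~\ref{sec:model}, and it is the step that dictates the size of $b_k$.

\begin{lemma}\label{lem:WK}
$\|W\,(K*g)\|_q\le C\|g\|_q$ for $0\le g\in L^q(\mathbb R^n)$.
\end{lemma}

\begin{proof}
Since $2q=p$ and the sets $E_k$ are disjoint, $\|W(K*g)\|_q^q=\sum_kb_k^q\varepsilon_k^{-p}\int_{E_k}(K*g)^q$. For each $k$ write $g=g_k+g_k'$ with $g_k=g\mathbf 1_{B(x_k,2)}$, and use $(\alpha+\beta)^q\le2^{q-1}(\alpha^q+\beta^q)$.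

\emph{Far part.} For $x\in E_k$ and $y\notin B(x_k,2)$ we have $|x-y|\ge1$, so $K*g_k'\le\phi$ on $E_k$, where $\phi=e^{-|\cdot|/2}*g$. For $x,x'\in B(x_k,1)$ we have $e^{-|x-y|/2}\le e\cdot e^{-|x'-y|/2}$, hence $\phi(x)\le e\,\phi(x')$. With \eqref{eq:Ek} this gives $\varepsilon_k^{-p}\int_{E_k}\phi^q\le A\sup_{B(x_k,1)}\phi^q\le C\int_{B(x_k,1)}\phi^q$. The sum over $k$ is at most $C\|\phi\|_q^q\le C\|g\|_q^q$ by Young's inequality.

\emph{Near part.} Fix $k$, write $\varepsilon=\varepsilon_k$, and bound $K(z)$ by $|z|^{2-n}$. In the model the extremal function was $|y|^{-2}$, so we apply H\"older's inequality in the form that is an equality for $g=\delta_k^{-2}$. Since $2q/q'=2(q-1)=p-2$, for $x\in E_k$,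
\[
K*g_k(x)\le\Big(\int_{B(x_k,2)}|x-y|^{2-n}\delta_k(y)^{-2}dy\Big)^{1/q'}\Big(\int|x-y|^{2-n}\delta_k(y)^{p-2}g_k(y)^q\,dy\Big)^{1/q}.
\]
The integral in the first factor counts scales. The part $|x-y|<\varepsilon$ is at most $\varepsilon^{-2}\int_{|z|<\varepsilon}|z|^{2-n}dz=C$. As $|x-y|<3$, the rest is covered by the shells $r\le|x-y|<2r$ with $r=2^i\varepsilon$ and $0\le i\le k+1$, and each shell contributes at most $r^{2-n}\cdot C(2r)^{n-2}=C$ by \eqref{eq:distS}. So the integral is at most $C(k+3)\le Ck$.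

After integrating the $q$-th power over $E_k$, the second factor leads to $D(y)=\int_{E_k}|x-y|^{2-n}dx$. We claim that $D\le C\varepsilon^p\delta_k^{2-p}$. If $\delta_k(y)\ge2\varepsilon$, then $\delta_k(y)$ is the distance from $y$ to $x_k+S$, every $x\in E_k$ satisfies $|x-y|\ge\delta_k(y)-\varepsilon\ge\delta_k(y)/2$, and \eqref{eq:newtonS} with $\rho=\varepsilon$, $r=\delta_k(y)/2$ gives the claim. If $\delta_k(y)<2\varepsilon$, the ball $|x-y|<\varepsilon$ contributes at most $C\varepsilon^2$, its complement contributes at most $C\varepsilon^2$ by \eqref{eq:newtonS} with $\rho=r=\varepsilon$, and $\varepsilon^2=2^{p-2}\varepsilon^p(2\varepsilon)^{2-p}\le2^{p-2}\varepsilon^p\delta_k(y)^{2-p}$.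

Since $q/q'=q-1$, we obtain
\[
b_k^q\varepsilon^{-p}\int_{E_k}(K*g_k)^q\le b_k^q\varepsilon^{-p}(Ck)^{q-1}\int\delta_k^{p-2}g_k^q\,D\le C\,b_k^qk^{q-1}\int_{B(x_k,2)}g^q .
\]
Now $b_k^q=k^{-(1-2/p)p/2}=k^{-(q-1)}$, so $b_k^qk^{q-1}=1$. Summing over the disjoint balls $B(x_k,2)$ completes the proof.
\end{proof}

\begin{proof}[Proof of \textup{(b)} for $\Gamma=\sqrt V$]
By \eqref{eq:upper} and \eqref{eq:K}, $\sum_jt_jV|e^{-t_jL}f_j|^2\le C(1+W)(K*g)$. Young's inequality and Lemma~\ref{lem:WK} give $\|(1+W)(K*g)\|_q\le C\|g\|_q$, which is \eqref{eq:SF}.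
\end{proof}

\subsection{The gradient}

In \eqref{eq:grad} the potential appears to the first power, whereas Lemma~\ref{lem:WK} controls square functions weighted by $\sqrt W$. We shall write $W=\sqrt W\cdot\sqrt W$ and let the smoothing kernel $(t-s)^{-1/2}\gamma_{2(t-s)}$ absorb the second factor. This calls for the operator
\[
\Lambda\psi=Q*\big(\sqrt W\,\psi\big),\qquad Q=\int_0^\infty e^{-\tau}\tau^{-1/2}\gamma_{2\tau}\,d\tau .
\]
It is unbounded on $L^1$, because $\|\Lambda\psi\|_1=\|Q\|_1\|\sqrt W\psi\|_1$ for $\psi\ge0$ and $W$ is unbounded; so we interpolate between $L^2$ and $L^\infty$, which is possible as $p>2$.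

\begin{lemma}\label{lem:Lambda}
$\Lambda$ is bounded on $L^p(\mathbb R^n)$.
\end{lemma}

\begin{proof}
As $|\Lambda\psi|\le\Lambda|\psi|$, we may take $\psi\ge0$. On $L^\infty$ we need $Q*\sqrt W\le C$, where $\sqrt W=\sum_l\sqrt{W_l}$. Given $x$, the block with $|x-x_l|<2$, if there is one, contributes at most $\int_0^\infty\tau^{-1/2}\|\gamma_{2\tau}*\sqrt{W_l}\|_\infty d\tau\le C$ by (N), and the others at most $C\int_0^\infty e^{-\tau}\tau^{-1/2}d\tau$ by (F).

On $L^2$, the semigroup property and $\int_0^t\tau^{-1/2}(t-\tau)^{-1/2}d\tau=\pi$ give $Q*Q=\pi\int_0^\infty e^{-t}\gamma_{2t}\,dt$. Since $Q$ is even and $\sqrt{W(y)}\psi(x)\cdot\sqrt{W(x)}\psi(y)\le\frac12\big(W(y)\psi(x)^2+W(x)\psi(y)^2\big)$,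
\[
\|\Lambda\psi\|_2^2=\iint(Q*Q)(x-y)\sqrt{W(x)}\psi(x)\sqrt{W(y)}\psi(y)\,dx\,dy\le\int\psi^2\,(Q*Q*W)\,dx .
\]
Here $Q*Q*W\le C$: the block within distance $2$ contributes at most $\pi\int_0^\infty\|\gamma_{2t}*W_l\|_\infty dt\le C$ by (N), and the others at most $C\int_0^\infty e^{-t}dt$ by (F). The Riesz--Thorin theorem gives the bound on $L^p$.
\end{proof}

The remaining terms will be dominated by Gaussian averages. For these we use the following special case of the Fefferman--Stein vector-valued maximal inequality: for arbitrary $s_j>0$,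
\begin{equation}\label{eq:FS}
\Big\|\sum_j\big(\gamma_{s_j}*|f_j|\big)^2\Big\|_q\le C\|g\|_q .
\end{equation}
For $q>1$ it follows by duality. Let $\mathcal M$ be the Hardy--Littlewood maximal operator, which is bounded on $L^{q'}$ and satisfies $\gamma_s*\varphi\le C\mathcal M\varphi$ for $\varphi\ge0$ and all $s$. Then $\int\varphi\sum_j(\gamma_{s_j}*|f_j|)^2\le\sum_j\int|f_j|^2\,\gamma_{s_j}*\varphi\le C\int g\,\mathcal M\varphi\le C\|g\|_q\|\varphi\|_{q'}$.

\begin{proof}[Proof of \textup{(b)} for $\Gamma=\nabla$]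
Multiply \eqref{eq:grad} by $\sqrt t$ and split the integral at $s=t/2$:
\[
\sqrt t\,|\nabla e^{-tL}f|\le C\big(\gamma_{2t}*|f|+T_t^{(1)}|f|+T_t^{(2)}|f|\big),
\]
where $T_t^{(1)}|f|$ and $T_t^{(2)}|f|$ are $\sqrt t\,e^{-t}$ times the integrals over $(0,t/2)$ and $(t/2,t)$. It suffices to bound the square function of each of the three terms by $C\|g\|_q^{1/2}$ in $L^p$. For the first, this is \eqref{eq:FS}.

For $s<t/2$ the factor $(t-s)^{-1/2}\le\sqrt2\,t^{-1/2}$ is harmless, and the term is a Duhamel kernel. Using $\gamma_s\le2^{n/2}\gamma_{2s}$, the substitution $s'=2s$ and \eqref{eq:J1},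
\[
T_t^{(1)}|f|(x)\le Ce^{-t}\int J_{2t}(x,y)|f(y)|\,dy\le C\int e^{-t}(1+2t+|x-y|)\,\gamma_{2t}(x-y)|f(y)|\,dy .
\]
Write $\gamma_{2t}(z)=2^{n/2}e^{-|z|^2/16t}\gamma_{4t}(z)$. Since $t+\frac{|z|^2}{16t}\ge\frac{|z|}2$, we have $e^{-t}(1+2t+|z|)e^{-|z|^2/16t}\le(1+2t)e^{-t}+|z|e^{-|z|/2}\le C$. Hence $T_t^{(1)}|f|\le C\gamma_{4t}*|f|$, and \eqref{eq:FS} applies again.

For $s>t/2$ the singularity at $s=t$ must be integrated, but the inner Gaussian can be frozen at time $t$. Put $\tau=t-s<t/2$. Then $\gamma_s\le2^{n/2}\gamma_t$ and $e^{-t}\le e^{-t/2}e^{-\tau}$, so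
\[
T_t^{(2)}|f|\le C\,Q*\big(W\sqrt t\,e^{-t/2}\gamma_t*|f|\big)=C\Lambda\psi,\qquad\psi=\sqrt W\,\sqrt t\,e^{-t/2}\gamma_t*|f| .
\]
Let $\psi_j$ correspond to $(t_j,f_j)$. By \eqref{eq:K}, $\sum_j\psi_j^2\le CW(K*g)$, so $\|(\sum_j\psi_j^2)^{1/2}\|_p\le C\|g\|_q^{1/2}$ by Lemma~\ref{lem:WK}. Since $\Lambda$ has a nonnegative kernel, Minkowski's integral inequality in $\ell^2$ gives $(\sum_j(\Lambda\psi_j)^2)^{1/2}\le\Lambda\big((\sum_j\psi_j^2)^{1/2}\big)$, and Lemma~\ref{lem:Lambda} concludes the proof.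
\end{proof}

\section{Property (a) fails}\label{sec:fail}

Fix $k\ge k_0$ and write $\varepsilon=\varepsilon_k$, $b=b_k$; constants do not depend on $k$. Following Section~\ref{sec:model}, let
\[
f=\delta_k^{-1}\mathbf 1_{B(x_k,1)},\qquad g=e^{-\varepsilon^2L}f,\qquad u=L^{-1/2}g .
\]
The smoothing at scale $\varepsilon$ does not disturb the larger scales, and it gives the control of $Lu$ that the gradient case requires. Since $L\ge1$, the range of $L^{1/2}$ is all of $L^2$, so $g\in L^2\cap L^p$ is admissible in (a). Moreover $g\ne0$, $u\in D(L)$, and the spectral theorem gives the absolutely convergent $L^2$-valued integrals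
\begin{equation}\label{eq:u}
u=\pi^{-1/2}\int_0^\infty t^{-1/2}e^{-(t+\varepsilon^2)L}f\,dt,\qquad Lu=\pi^{-1/2}\int_0^\infty t^{-1/2}Le^{-(t+\varepsilon^2)L}f\,dt .
\end{equation}
In particular $u\ge0$.

\begin{lemma}\label{lem:test}
There is $k_1\ge k_0$ such that for $k\ge k_1$ we have $\|g\|_p\le\|f\|_p\le Ck^{1/p}$, and $u\ge ck$ almost everywhere on $E_k$.
\end{lemma}

\begin{proof}
On $E_k$ we have $f=\varepsilon^{-1}$, so $\int_{E_k}f^p\le A$ by \eqref{eq:Ek}. On $B(x_k,1)$ the distance to $x_k+S$ is less than $2$, so the rest of the ball is covered by the layers $2^i\varepsilon\le\operatorname{dist}(y,x_k+S)<2^{i+1}\varepsilon$ with $0\le i\le k$. By \eqref{eq:S} with $r=2$, each layer contributes at most $(2^i\varepsilon)^{-p}A(2^{i+1}\varepsilon)^p2^d=2^nA$. Hence $\|f\|_p^p\le A+2^nA(k+1)\le Ck$.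

For the lower bound let $\varepsilon^2\le t\le t_0/2$, so that $t+\varepsilon^2\le2t\le t_0$ and $\varepsilon\le\sqrt t\le\frac12$. Let $x\in E_k$ and pick $\xi\in x_k+S$ with $|x-\xi|<\varepsilon$. The ball $B(\xi,\sqrt t)$ lies in $B(x_k,1)$ because $|\xi-x_k|\le\frac12$. For $y$ in this ball, $\delta_k(y)\le\sqrt t$, so $f(y)\ge t^{-1/2}$; and $|x-y|\le2\sqrt t$, so $\gamma_{t+\varepsilon^2}(x-y)\ge e^{-1}(8\pi t)^{-n/2}$. Thus $\gamma_{t+\varepsilon^2}*f(x)\ge ct^{-1/2}$, and by \eqref{eq:lower}, $e^{-(t+\varepsilon^2)L}f\ge ct^{-1/2}$ almost everywhere on $E_k$. All times in \eqref{eq:u} contribute with the same sign, so almost everywhere on $E_k$,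
\[
u\ge c\int_{\varepsilon^2}^{t_0/2}\frac{dt}t=c\big(k\log4-\log(2/t_0)\big)\ge ck
\]
as soon as $k(\log4-1)\ge\log(2/t_0)$.
\end{proof}

\begin{proof}[Failure of \textup{(a)} for $\Gamma=\sqrt V$]
For $k\ge k_1$, Lemma~\ref{lem:test} and the lower bound in \eqref{eq:Ek} give $\|\sqrt V\,u\|_p\ge\sqrt b\,\varepsilon^{-1}\cdot ck\,|E_k|^{1/p}\ge c\sqrt b\,k=ck^{1/2+1/p}$. Hence $\|\sqrt V\,L^{-1/2}g\|_p/\|g\|_p\ge ck^{1/2}$, which is unbounded in $k$.
\end{proof}

\begin{proof}[Failure of \textup{(a)} for $\Gamma=\nabla$]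
We turn the flux argument of Section~\ref{sec:model} into a proof by testing the equation against a cutoff. Let $\eta=\max\big(0,1-\operatorname{dist}(\cdot,E_k)/\varepsilon\big)$. It is Lipschitz with compact support, hence in $D(\mathfrak a)$ because $V$ is locally bounded. It satisfies $0\le\eta\le1$, $\eta=1$ on $E_k$, $|\nabla\eta|\le\varepsilon^{-1}$, and both $\eta$ and $\nabla\eta$ vanish almost everywhere outside $x_k+S_{2\varepsilon}$, a set of measure at most $C\varepsilon^p$ by \eqref{eq:S} with $r=2$. Since $p/p'=p-1$,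
\[
\|\eta\|_{p'}\le C\varepsilon^{p-1},\qquad\|\nabla\eta\|_{p'}\le C\varepsilon^{p-2}.
\]
By \eqref{eq:u}, H\"older's inequality and (S1),
\[
|\langle Lu,\eta\rangle|\le C\|f\|_p\|\eta\|_{p'}\int_0^\infty\frac{dt}{\sqrt t\,(t+\varepsilon^2)}=C\pi\varepsilon^{-1}\|f\|_p\|\eta\|_{p'}\le Ck^{1/p}\varepsilon^{p-2}.
\]
The identity $\mathfrak a(u,\eta)=\langle Lu,\eta\rangle$, the positivity of $u$, Lemma~\ref{lem:test} and \eqref{eq:Ek} now give
\[
c\,bk\,\varepsilon^{p-2}\le b\varepsilon^{-2}\int_{E_k}u\le\int Vu\eta=\langle Lu,\eta\rangle-\int\nabla u\cdot\nabla\eta\le Ck^{1/p}\varepsilon^{p-2}+C\|\nabla u\|_p\,\varepsilon^{p-2}.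
\]
As $bk=k^{2/p}$, this says $\|\nabla u\|_p\ge ck^{2/p}-Ck^{1/p}$. For large $k$ the right side is positive, and dividing by $\|g\|_p\le Ck^{1/p}$ gives $\|\nabla L^{-1/2}g\|_p/\|g\|_p\ge ck^{1/p}-C$, which is unbounded in $k$.
\end{proof}

Together with Section~\ref{sec:Rbound}, this proves Theorem~\ref{thm:counter}.

\section{The Riesz transform $\sqrt V\,L^{-1/2}$ below the exponent of $\mathcal R$-boundedness}\label{sec:positive}

We prove Theorem~\ref{thm:positive}. Now $M$ and $V$ are arbitrary and $\Gamma=\sqrt V$. If $V=0$ almost everywhere there is nothing to prove, so we assume the contrary; then $L$ is injective, as noted in Section~\ref{sec:intro}.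

For $\Gamma=\sqrt V$ the first integral in \eqref{eq:formal} has a nonnegative integrand when $f\ge0$, so the problem is pointwise: bound the $L^1(dt/t)$ norm of $t\mapsto\sqrt{tV}\,e^{-tL}f$ by its $L^2(dt/t)$ norm. The Cauchy--Schwarz inequality does this at the cost of the square root of the number of relevant scales, which is the factor $k^{1/2}$ of Theorem~\ref{thm:counter}. We show that for indicator functions the number of relevant scales is the logarithm of a controlled quantity. A logarithm costs an arbitrarily small power, that is, an arbitrarily small loss in the exponent.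

\subsection{Reduction to indicator functions}

For a measurable set $E\subset M$ with $|E|<\infty$, let $v(t)=e^{-tL}\mathbf 1_E$, taken in a jointly measurable version with values in $[0,1]$, and define functions on $M$ with values in $[0,\infty]$ by
\[
\Phi=\sqrt V\int_0^\infty v(t)\,\frac{dt}{\sqrt t},\qquad w=V\int_0^\infty v(t)\,dt,\qquad h=\Big(V\int_0^\infty v(t)^2dt\Big)^{1/2},\qquad v^*=\sup_{t\in\mathbb Q,\,t>0}v(t),
\]
with $\Phi=w=h=0$ where $V=0$. Thus $\Phi$ and $h$ are the $L^1(dt/t)$ and $L^2(dt/t)$ norms of $\sqrt{tV}\,v(t)$. Since $v\le1$ we have $h^2\le w$. By continuity of $t\mapsto v(t)$ in $L^2$ we have $v(t)\le v^*$ almost everywhere for every $t$; so for almost every $x$, $v(t,x)\le v^*(x)$ for almost every $t$.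

We use the interpolation theorem of Stein and Weiss \cite[Ch.~V, Thm.~3.15]{SW} in the following form. Let $1<p_1<p<p_2<\infty$ and let $T$ be a linear map from simple functions (finite linear combinations of indicators of sets of finite measure) to measurable functions with $\|T\mathbf 1_E\|_{p_i}\le C_1|E|^{1/p_i}$ for $i=1,2$ and all $E$ of finite measure. Then $\|Tf\|_p\le C\|f\|_p$ for all simple $f$, where $C$ depends only on $C_1,p_1,p_2,p$.

\begin{lemma}\label{lem:reduction}
Let $1<p_1<p<p_2<\infty$, and suppose that $\|\Phi\|_{p_i}\le C|E|^{1/p_i}$ for $i=1,2$ and all $E$ of finite measure. Then \textup{(a)} holds on $L^p$.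
\end{lemma}

\begin{proof}
For integers $T\ge2$ let $I_T=\pi^{-1/2}\int_{1/T}^Tt^{-1/2}e^{-tL}dt$ and $\phi_T(\lambda)=\pi^{-1/2}\int_{\lambda/T}^{\lambda T}s^{-1/2}e^{-s}ds$. By the spectral theorem $L^{1/2}I_T=\phi_T(L)$, where $0\le\phi_T\le1$ and $\phi_T(\lambda)\to1$ for $\lambda>0$. By \eqref{eq:L2}, $R_T=\sqrt V\,I_T$ is a contraction on $L^2$, and $0\le R_T\mathbf 1_E\le\pi^{-1/2}\Phi$. Interpolation gives $\|R_Tf\|_p\le C\|f\|_p$ for simple $f$, with $C$ independent of $T$. For $g\in L^2\cap L^p$ choose simple $g_j\to g$ in $L^2$ with $|g_j|\le|g|$; then $R_Tg_j\to R_Tg$ in $L^2$, and Fatou's lemma along a subsequence gives $\|R_Tg\|_p\le C\|g\|_p$. If moreover $g=L^{1/2}u$, then $I_Tg=\phi_T(L)u\to u$ in $L^2$, because $L$ is injective and so the spectral measure of $u$ has no atom at $0$. Along a subsequence $R_Tg\to\sqrt V\,u$ almost everywhere, and Fatou's lemma gives $\|\sqrt V\,u\|_p\le C\|g\|_p$.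
\end{proof}

\subsection{The $L^1$ estimate and exponents up to $2$}

The bound that holds for every potential is conservation of mass: the term $V$ cannot absorb more heat than there was at time $0$.

\begin{lemma}\label{lem:L1}
For $0\le f\in L^1\cap L^2$ we have $\int_0^\infty\!\int_MVe^{-tL}f\,dx\,dt\le\|f\|_1$. In particular $\|w\|_1\le|E|$.
\end{lemma}

\begin{proof}
One would like to test $\partial_tu+Lu=0$, $u(t)=e^{-tL}f\ge0$, against the constant $1$, which need not lie in $D(\mathfrak a)$. We use instead $\psi_\theta(u)$, where $\psi_\theta(r)=r/(r+\theta)$ for $r\ge0$ and $\theta>0$. Let $\Psi_\theta(r)=\int_0^r\psi_\theta$, so that $0\le\Psi_\theta(r)\le r$. Since $0<\psi_\theta'\le1/\theta$ and $\psi_\theta(0)=0$, we have $\psi_\theta(u)\le u/\theta$ and $\nabla\psi_\theta(u)=\psi_\theta'(u)\nabla u$, so $\psi_\theta(u)\in D(\mathfrak a)$ and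
\[
\int Vu\,\psi_\theta(u)\le\int Vu\,\psi_\theta(u)+\int\psi_\theta'(u)|\nabla u|^2=\mathfrak a(u,\psi_\theta(u))=\langle Lu,\psi_\theta(u)\rangle .
\]
Taylor's formula gives $|\Psi_\theta(\beta)-\Psi_\theta(\alpha)-\psi_\theta(\alpha)(\beta-\alpha)|\le|\beta-\alpha|^2/2\theta$, and $u\in C^1((0,\infty);L^2)$ with $u'=-Lu$. Hence $t\mapsto\int\Psi_\theta(u(t))$ is continuously differentiable with derivative $-\langle Lu,\psi_\theta(u)\rangle$. Integrating over $(s,T)$,
\[
\int_s^T\!\!\int_MVu\,\psi_\theta(u)\,dx\,dt\le\int_M\Psi_\theta(u(s))\,dx\le\|u(s)\|_1\le\|f\|_1 .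
\]
As $\theta\downarrow0$ we have $u\psi_\theta(u)\uparrow u$; monotone convergence in $\theta$, $s$ and $T$ gives the claim.
\end{proof}

By Lemma~\ref{lem:L1}, at almost every point $V$ and $w$ are finite. If $w=0$ or $h=0$ or $v^*=0$ at such a point, then either $V=0$ or $v(t)=0$ for almost every $t$, and $\Phi=0$. The pointwise bounds below therefore need to be proved only where $V,w,h,v^*$ are all positive and finite.

\begin{lemma}\label{lem:alpha}
Almost everywhere $\Phi\le3\sqrt{w\,v^*}$. Consequently $\|\Phi\|_{p_1}\le C|E|^{1/p_1}$ for every $p_1\in(1,2)$.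
\end{lemma}

\begin{proof}
Use $v\le v^*$ for small times and $w$ for large times, splitting at $\tau=w/(Vv^*)$:
\[
\Phi\le\sqrt V\,v^*\int_0^\tau\frac{dt}{\sqrt t}+\frac{\sqrt V}{\sqrt\tau}\int_\tau^\infty v(t)\,dt\le2v^*\sqrt{V\tau}+\frac w{\sqrt{V\tau}}=3\sqrt{w\,v^*}.
\]
Given $p_1\in(1,2)$, define $r\in(1,\infty)$ by $\frac1{p_1}=\frac12+\frac1{2r}$. H\"older's inequality, Lemma~\ref{lem:L1} and (S2) give $\|\Phi\|_{p_1}\le3\|w\|_1^{1/2}\|v^*\|_r^{1/2}\le C|E|^{1/2+1/2r}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}\textup{(i)}]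
For $p=2$, (a) is \eqref{eq:L2}. For $p\in(1,2)$ choose $1<p_1<p<p_2<2$ and combine Lemmas~\ref{lem:alpha} and~\ref{lem:reduction}. Property (b) follows from the implication (a)$\Rightarrow$(b).
\end{proof}

\subsection{The square function $h$}

To go beyond $2$ we need $h\in L^{p_0}$, and this is the only place where (b) is used. Applying \eqref{eq:SF} directly with $f_j$ proportional to $\mathbf 1_E$ is useless, since the right side would approximate $\mathbf 1_E(\int_0^\infty dt/t)^{1/2}=\infty$. As in the second form of \eqref{eq:formal}, we feed in $sLe^{-sL/2}\mathbf 1_E$ instead, and recover $v$ from its time derivative by Hardy's inequality.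

\begin{lemma}\label{lem:h}
If \textup{(b)} holds on $L^{p_0}$ with $p_0>2$, then $\|h\|_{p_0}\le C|E|^{1/p_0}$.
\end{lemma}

\begin{proof}
Let $f=\mathbf 1_E$, $G(s)=sLe^{-sL/2}f$ and $H(s)=\sqrt s\,\sqrt V\,e^{-sL/2}G(s)=s^{3/2}\sqrt V\,Le^{-sL}f$. The map $G$ is continuous into $L^2$. So is $H$, by \eqref{eq:L2} and the continuity of $s\mapsto Le^{-sL}f$ into $D(L^{1/2})$ with the graph norm.

\emph{Step 1: $h^2\le4\int_0^\infty|H(s)|^2\frac{ds}s$.} The identity $v(t)-v(T)=\int_t^TLe^{-sL}f\,ds$ holds in $D(L^{1/2})$, so $\sqrt V\,v(t)-\sqrt V\,v(T)=\int_t^Ts^{-3/2}H(s)\,ds$ in $L^2$. By \eqref{eq:L2} and \eqref{eq:half}, $\|\sqrt V\,v(T)\|_2\to0$ as $T\to\infty$. Hence $\sqrt V\,v(t)\le\int_t^\infty\varphi(s)\,ds$ with $\varphi(s)=s^{-3/2}|H(s)|$, almost everywhere for each $t$, and so for almost every $(t,x)$. Hardy's inequality $\int_0^\infty(\int_t^\infty\varphi)^2dt\le4\int_0^\infty s^2\varphi(s)^2ds$ follows from $\int_t^\infty\varphi=\int_1^\infty t\varphi(t\sigma)\,d\sigma$, Minkowski's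 inequality in $L^2(dt)$ and $\int_1^\infty\sigma^{-3/2}d\sigma=2$. Since $s^2\varphi^2=|H|^2/s$, Step~1 is proved.

\emph{Step 2: $\|(\int_0^\infty|H|^2\frac{ds}s)^{1/2}\|_{p_0}\le C\|(\int_0^\infty|G|^2\frac{ds}s)^{1/2}\|_{p_0}$.} Let $0<\alpha=s_0<\dots<s_J=\beta$ be a partition $P$, and let $G_P,H_P$ be the step functions equal to $G(s_j),H(s_j)$ on $[s_j,s_{j+1})$. By (S1), $G(s)\in L^2\cap L^{p_0}$. Applying \eqref{eq:SF} with $t_j=s_j/2$ and $f_j=(\log\frac{s_{j+1}}{s_j})^{1/2}G(s_j)$ gives
\[
\Big\|\Big(\int_\alpha^\beta|H_P|^2\frac{ds}s\Big)^{1/2}\Big\|_{p_0}\le\sqrt2\,C\,\Big\|\Big(\int_\alpha^\beta|G_P|^2\frac{ds}s\Big)^{1/2}\Big\|_{p_0}.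
\]
Let the mesh of $P$ tend to $0$. On the left, $H_P\to H$ in $L^2([\alpha,\beta]\times M)$ by uniform continuity, so the square functions converge in $L^2(M)$ by the triangle inequality, and Fatou's lemma applies along a subsequence. On the right, $G$ is continuous into $L^2$ and bounded in $L^{2p_0}$ by (S1), hence continuous into $L^{p_0}$ by H\"older's inequality. Since $p_0\ge2$, Minkowski's inequality in $L^{p_0/2}$ gives
\[
\Big\|\Big(\int_\alpha^\beta|G_P-G|^2\frac{ds}s\Big)^{1/2}\Big\|_{p_0}\le\Big(\int_\alpha^\beta\|G_P-G\|_{p_0}^2\frac{ds}s\Big)^{1/2}\to0 .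
\]
Then let $\alpha\to0$ and $\beta\to\infty$ by monotone convergence.

\emph{Step 3: $\|(\int_0^\infty|G|^2\frac{ds}s)^{1/2}\|_{p_0}\le C\|f\|_{p_0}$.} We have $G(s)=\psi(sL)f$ with $\psi(z)=ze^{-z/2}$. Let $\theta$ be the angle in (S3) for $r=p_0$. On the sector, $|\psi(z)|\le|z|e^{-|z|\cos\theta/2}\le C\min(|z|,|z|^{-1})$, so $\sum_{j\in\mathbb Z}|\psi(2^j\rho z)|\le C$ uniformly in $z$ and $\rho>0$, as the sum of two geometric series. By (S3), $\|\sum_{|j|\le J}\pm\psi(2^j\rho L)f\|_{p_0}\le C\|f\|_{p_0}$ for all choices of signs. Averaging over the signs, using Lemma~\ref{lem:SF} and letting $J\to\infty$, we get $\|\sum_{j\in\mathbb Z}|G(2^j\rho)|^2\|_{p_0/2}\le C\|f\|_{p_0}^2$. Since $\int_0^\infty|G(s)|^2\frac{ds}s=\int_1^2\sum_j|G(2^j\rho)|^2\frac{d\rho}\rho$, Minkowski's inequality in $L^{p_0/2}$ completes Step~3. The three steps and $\|f\|_{p_0}=|E|^{1/p_0}$ give the lemma.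
\end{proof}

\subsection{Counting the scales}

\begin{lemma}\label{lem:beta}
Almost everywhere on $\{h>0\}$ we have $\Phi\le h\big(3+\sqrt{2\log(w/h^2)}\big)$. Consequently, if \textup{(b)} holds on $L^{p_0}$ with $p_0>2$, then $\|\Phi\|_{p_2}\le C|E|^{1/p_2}$ for every $p_2\in(2,p_0)$.
\end{lemma}

\begin{proof}
The bound $v\le1$ disposes of small times and $w$ of large times; we choose the cuts so that both parts are of size $h$. Let $t_1=h^2/V$ and $t_2=w^2/(h^2V)$; then $t_1\le t_2$ because $h^2\le w$. We have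
\[
\sqrt V\int_0^{t_1}\frac{v\,dt}{\sqrt t}\le2\sqrt{Vt_1}=2h,\qquad\sqrt V\int_{t_2}^\infty\frac{v\,dt}{\sqrt t}\le\frac w{\sqrt{Vt_2}}=h,
\]
and between the cuts, by the Cauchy--Schwarz inequality,
\[
\sqrt V\int_{t_1}^{t_2}\frac{v\,dt}{\sqrt t}\le\Big(V\int_0^\infty v^2dt\Big)^{1/2}\Big(\log\frac{t_2}{t_1}\Big)^{1/2}=h\Big(2\log\frac w{h^2}\Big)^{1/2}.
\]
This is the pointwise bound. For $\eta\in(0,\frac12)$ we have $3+\sqrt{2\log y}\le C_\eta y^\eta$ for $y\ge1$, so $\Phi\le C_\eta h^{1-2\eta}w^\eta$ almost everywhere. As $\eta$ runs through $(0,\frac12)$, the number $\frac{1-2\eta}{p_0}+\eta$ runs through $(\frac1{p_0},\frac12)$; choose $\eta$ so that it equals $\frac1{p_2}$. H\"older's inequality and Lemmas~\ref{lem:h} and~\ref{lem:L1} give $\|\Phi\|_{p_2}\le C\|h\|_{p_0}^{1-2\eta}\|w\|_1^\eta\le C|E|^{1/p_2}$.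
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}\textup{(ii)}]
Given $p\in(1,p_0)$, choose $p_1\in(1,2)$ and $p_2\in(2,p_0)$ with $p_1<p<p_2$. Lemmas~\ref{lem:alpha} and~\ref{lem:beta} supply the hypotheses of Lemma~\ref{lem:reduction}.
\end{proof}

\begin{remark}
The constant $C_\eta$ tends to infinity as $\eta\to0$, that is, as $p_2\to p_0$, and Theorem~\ref{thm:counter} shows that the conclusion cannot be extended to $p_0$. For the potential constructed there and $\Gamma=\sqrt V$, part (ii) shows that (a) holds on $L^r$ for $1<r<p$, and that (b) fails on $L^r$ for every $r>p$, since otherwise (a) would hold on $L^p$.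
\end{remark}

\begin{thebibliography}{9}

\bibitem{CO} Thomas Cometx, El Maati Ouhabaz, \emph{Littlewood-Paley-Stein functionals: an R-boundedness approach}, arXiv:2007.00284 (2020).

\bibitem{Cowling} Cowling, Ann. of Math. 117 (1983).

\bibitem{Kato} Kato, \emph{Perturbation Theory}.

\bibitem{Stein} Stein, \emph{Topics in Harmonic Analysis Related to the Littlewood--Paley Theory}.

\bibitem{SW} Stein, Weiss, \emph{Introduction to Fourier Analysis on Euclidean Spaces}.

\end{thebibliography}
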